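\title{Approximate discontinuities of functions of bounded $\mathcal B$-variation}

\begin{abstract}
Let $\mathcal B$ be a first-order homogeneous differential operator with constant coefficients and let $u$ be an integrable function such that $\mathcal Bu$ is a finite measure. We prove that, if $\mathcal B$ is $\mathbb C$-elliptic, then $|\mathcal Bu|$ gives no mass to the approximate discontinuity points of $u$ that are not jump points, and that among elliptic operators in dimension $n\ge2$ this property characterizes $\mathbb C$-ellipticity. The main step shows that at $|\mathcal Bu|$-almost every point $x$ the potential $\int|x-y|^{1-n}\,d|\mathcal Bu|(y)$ is finite when it is restricted to a suitable double cone with vertex $x$. It rests on an energy estimate for a kernel that is nonnegative and has a nonnegative Fourier transform. The proof also gives $|\mathcal Bu|\ll\mathcal H^{n-1}$, the rectifiability of the jump set, and the formula for the jump part of $\mathcal Bu$.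
\end{abstract}

\section{The question and the results}\label{sec:intro}

Let $\Omega\subset\mathbb R^n$ be open, let $V$ and $W$ be finite-dimensional real inner product spaces, and let
\[
\mathcal B[D]=\sum_{j=1}^nB_j\,\partial_j,\qquad B_j\in\mathrm{Lin}(V,W),
\]
be a first-order linear homogeneous differential operator with constant coefficients. Its symbol is $\mathcal B(\xi)=\sum_j\xi_jB_j$. Extending the $B_j$ complex-linearly, we regard $\mathcal B(\zeta)$, $\zeta\in\mathbb C^n$, as a map $V+iV\to W+iW$. The operator is \emph{elliptic} if $\mathcal B(\xi)$ is injective for every $\xi\in\mathbb R^n\setminus\{0\}$, and \emph{$\mathbb C$-elliptic} if $\mathcal B(\zeta)$ is injective for every $\zeta\in\mathbb C^n\setminus\{0\}$.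

\begin{example}\label{ex:operators}
(a) The gradient has $W=V\otimes\mathbb R^n$ and $\mathcal B(\zeta)v=v\otimes\zeta$. It is $\mathbb C$-elliptic.

(b) The symmetric gradient has $V=\mathbb R^n$, $W$ the symmetric matrices, and $\mathcal B(\zeta)v=\frac12(v\zeta^T+\zeta v^T)$. If this matrix vanishes, applying it to $\bar\zeta$ gives $|\zeta|^2v+(v^T\bar\zeta)\zeta=0$; so $v=c\zeta$, then $c\zeta\zeta^T=0$, and $v=0$. It is $\mathbb C$-elliptic.

(c) The Cauchy--Riemann operator $\partial_1+i\partial_2$ acts on functions $\mathbb R^2\to\mathbb C=\mathbb R^2$. Its symbol is a $2\times2$ matrix with determinant $\zeta_1^2+\zeta_2^2$, which has no real zero $\zeta\neq0$ but vanishes at $(1,i)$. It is elliptic and not $\mathbb C$-elliptic.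
\end{example}

The space of functions of bounded $\mathcal B$-variation is
\[
\mathrm{BV}^{\mathcal B}(\Omega)=\{u\in L^1(\Omega;V):\ \mathcal Bu\in\mathcal M(\Omega;W)\},
\]
that is, the distribution $\mathcal Bu$ is a finite $W$-valued Radon measure; $|\mathcal Bu|$ denotes its total variation measure. Such a function need not be continuous, and we ask how it can fail to be. For $u\in L^1_{\mathrm{loc}}(\Omega;V)$, the \emph{approximate discontinuity set} $S_u$ consists of the points $x\in\Omega$ for which there is no $z\in V$ with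
\[
\lim_{r\downarrow0}\frac1{|B_r(x)|}\int_{B_r(x)}|u(y)-z|\,dy=0 .
\]
The \emph{approximate jump set} $J_u$ consists of the points $x\in\Omega$ for which there are $a\ne b$ in $V$ and $\nu\in\mathbb S^{n-1}$ with
\[
\lim_{r\downarrow0}\frac1{|B_r^+(x,\nu)|}\int_{B_r^+(x,\nu)}|u(y)-a|\,dy=0,\qquad
\lim_{r\downarrow0}\frac1{|B_r^-(x,\nu)|}\int_{B_r^-(x,\nu)}|u(y)-b|\,dy=0,
\]
where $B_r^\pm(x,\nu)=\{y\in B_r(x):\pm(y-x)\cdot\nu>0\}$.

Both sets describe the blow-ups $u_{x,r}(y)=u(x+ry)$, $y\in B_1=B_1(0)$. The point $x$ lies outside $S_u$ if $u_{x,r}$ converges in $L^1(B_1)$ to a constant, and it lies in $J_u$ if $u_{x,r}$ converges to a step function $a\mathbf 1_{\{y\cdot\nu>0\}}+b\mathbf 1_{\{y\cdot\nu<0\}}$ with $a\neq b$. Since limits in $L^1$ are unique, $J_u\subset S_u$, and at a jump point the triple $(a,b,\nu)$ is determined up to the exchange $(a,b,\nu)\leftrightarrow(b,a,-\nu)$; we denote it by $(u^+,u^-,\nu)$. The set $S_u\setminus J_u$ collects the points where the blow-ups have some other limit or none. The operator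 acts on blow-ups and on step functions by
\begin{equation}\label{eq:scaling}
(\mathcal Bu_{x,r})(A)=r^{1-n}(\mathcal Bu)(x+rA),\qquad
\mathcal B\big(a\mathbf 1_{\{y\cdot\nu>0\}}+b\mathbf 1_{\{y\cdot\nu<0\}}\big)=\mathcal B(\nu)(a-b)\,\mathcal H^{n-1}\llcorner\nu^\perp ,
\end{equation}
so the quantity that governs the blow-ups at $x$ is the ratio $r^{1-n}|\mathcal Bu|(B_r(x))$.

For $n=1$ the picture is complete. An elliptic operator is $B_1\partial_1$ with $B_1$ injective; applying a left inverse of $B_1$ shows that $u'$ is a finite measure. On each component of $\Omega$ the function $u$ then agrees almost everywhere with a function that has one-sided limits at every point, and so $S_u=J_u$.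

For $n=2$ the set $S_u\setminus J_u$ can be nonempty. Let $u(x)=\log\log(1/|x|)$ on $B_{1/3}\subset\mathbb R^2$. Its gradient has length $1/(|x|\log(1/|x|))$ and is integrable, while $u\ge\log\log(1/r)$ on $B_r$, so the means of $u$ over balls and half-balls at $0$ tend to infinity and $0\in S_u\setminus J_u$. The measure $|\nabla u|\,\mathcal L^2$ does not see this point. For the Cauchy--Riemann operator the situation is different: $u(z)=1/z$ is locally integrable, $0\in S_u\setminus J_u$ for the same reason, and $(\partial_1+i\partial_2)u=2\pi\delta_0$ is concentrated on this very point. We shall see in Section~\ref{sec:necessity} that a complex zero of the symbol always produces a singularity of this kind. It is then natural to expect that excluding complex zeros removes the phenomenon, and to ask the following question, which comes from the paper of Arroyo-Rabasa and Skorobogatova \cite{ARS}: \emph{is $|\mathcal Bu|(S_u\setminus J_u)=0$ for every first-order $\mathbb C$-elliptic operator $\mathcal B[D]$ and every $u\in\mathrm{BV}^{\mathcal B}(\Omega)$?}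 The answer is yes.

\begin{theorem}\label{thm:main}
If $\mathcal B[D]$ is first-order and $\mathbb C$-elliptic and $u\in\mathrm{BV}^{\mathcal B}(\Omega)$, then $|\mathcal Bu|(S_u\setminus J_u)=0$.
\end{theorem}

The proof gives more. For $e\in\mathbb S^{n-1}$ let $\operatorname{pr}_e$ be the orthogonal projection onto $e^\perp$, and for $0<\beta<\pi/2$ let
\[
\mathcal C(e,\beta)=\{y\ne0:\ \angle(y,\mathbb Re)<\beta\}
\]
be the open double cone with axis $e$. A set is \emph{countably $(n-1)$-rectifiable} if it is covered, up to an $\mathcal H^{n-1}$-null set, by countably many $C^1$ hypersurfaces.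

\begin{theorem}\label{thm:fine}
Let $n\ge2$, let $\mathcal B$ be $\mathbb C$-elliptic, let $u\in\mathrm{BV}^{\mathcal B}(\Omega)$, and put
\[
\Theta_u=\Big\{x\in\Omega:\ \limsup_{r\downarrow0}r^{1-n}|\mathcal Bu|(B_r(x))>0\Big\}.
\]
\begin{enumerate}
\item If $Z\subset\Omega$ is Borel and $\operatorname{pr}_e(Z)$ is $\mathcal L^{n-1}$-null for a.e.\ $e\in\mathbb S^{n-1}$, then $|\mathcal Bu|(Z)=0$. In particular $|\mathcal Bu|\ll\mathcal H^{n-1}$.
\item For $|\mathcal Bu|$-a.e.\ $x$ there are an open double cone $\mathcal C$ and $\rho>0$ with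
\[
\int_{B_\rho(x)\cap(x+\mathcal C)}|x-y|^{1-n}\,d|\mathcal Bu|(y)<\infty .
\]
\item $J_u\subset\Theta_u$, $\mathcal H^{n-1}(\Theta_u\setminus J_u)=0$, both sets are countably $(n-1)$-rectifiable, and
\[
\mathcal Bu\llcorner J_u=\mathcal B(\nu)(u^+-u^-)\,\mathcal H^{n-1}\llcorner J_u .
\]
The measure $|\mathcal Bu|\llcorner(\Omega\setminus J_u)$ vanishes on $S_u$ and on all $\mathcal H^{n-1}$-$\sigma$-finite Borel sets.
\item For $1\le q<\frac n{n-1}$, at $|\mathcal Bu|$-a.e.\ $x$ the limits that define approximate continuity (if $x\notin J_u$), respectively the jump (if $x\in J_u$), hold with $|\cdot|^q$ in place of $|\cdot|$.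
\end{enumerate}
\end{theorem}

\begin{theorem}\label{thm:char}
Let $n\ge2$, $\Omega\ne\emptyset$, and let $\mathcal B$ be elliptic. Then $|\mathcal Bu|(S_u\setminus J_u)=0$ for all $u\in\mathrm{BV}^{\mathcal B}(\Omega)$ if and only if $\mathcal B$ is $\mathbb C$-elliptic.
\end{theorem}

\section{Why cones: the scalar gradient}\label{sec:model}

In this section $\mathcal B=\nabla$ acts on scalar functions, $n\geq2$, and $\mu=\nabla u$. Everything can be computed by hand, and the computations show which objects the general proof needs.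

\subsection*{Telescoping over balls fails}
Let $\bar u_r$ be the mean of $u$ over $B_r(x)$. By the Poincar\'e inequality, the mean of $|u-\bar u_r|$ over $B_r(x)$ is at most $Cr^{1-n}|\mu|(B_r(x))$. At a point $x\notin\Theta_u$ the function is therefore close to its mean at every small scale, but the means may drift, as they do for $\log\log(1/|x|)$. Consecutive means satisfy $|\bar u_{2^{-k}}-\bar u_{2^{-k-1}}|\le C2^{k(n-1)}|\mu|(B_{2^{-k}}(x))$, and the sum of these bounds is comparable to the potential $\int|x-y|^{1-n}\,d|\mu|(y)$ over a small ball, because $\sum_{k:\,2^{-k}>|x-y|}2^{k(n-1)}$ is comparable to $|x-y|^{1-n}$. One could hope that this potential is finite at $|\mu|$-a.e.\ point outside $\Theta_u$. It need not be.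

\begin{example}\label{ex:cantor}
Let $\ell_j=4^{-2^j}$, so that $2\ell_{j+1}=2\ell_j^2<\ell_j$. Start from $[0,\ell_0]$ and keep, in every interval of generation $j$, the two end intervals of length $\ell_{j+1}$. Let $\kappa$ be the probability measure on the resulting Cantor set that gives mass $2^{-j}$ to each interval of generation $j$; it has no atoms. On $\Omega=(-1,1)^2$ let $u(x)=\kappa((-\infty,x_1))$. Then $u$ is continuous, $\mu=e_1\,\kappa\otimes\mathcal L^1$, and $r^{-1}|\mu|(B_r(x))\le2\kappa((x_1-r,x_1+r))\to0$, so $\Theta_u=\emptyset$. Let $x_1$ lie in the Cantor set, which is the case for $|\mu|$-a.e.\ $x$. Since $B_r(x)$ contains the square of side $r$ centered at $x$, for large $k$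
\[
2^k|\mu|(B_{2^{-k}}(x))\ge\kappa\big((x_1-2^{-k-1},x_1+2^{-k-1})\big)\ge2^{-j}\qquad\text{if }2^{-k-1}>\ell_j,\ \text{that is, }k+1<2^{j+1}.
\]
The $2^j$ integers $k$ with $2^j\le k+1<2^{j+1}$ contribute at least $1$ to the sum, so the potential over balls diverges. Over the double cone $\mathcal C(e_1,\pi/4)$ it converges:
\[
\int_{\{|y_2-x_2|<|y_1-x_1|\}}|x-y|^{-1}\,d|\mu|(y)\le\int\frac{2|y_1-x_1|}{|y_1-x_1|}\,d\kappa(y_1)=2 .
\]
\end{example}

A cone is enough for our purpose. To identify a limit value $z$, it suffices to telescope along a chain of overlapping pieces of a cone, one at each dyadic scale. Once $z$ is known, the Poincar\'e inequality at a single scale spreads it to any well-shaped subset of $B_r(x)$ that contains the cone and carries mass $o(r^{n-1})$. Outside $\Theta_u$ this subset is the whole ball. On $\Theta_u$ the mass will concentrate along a hypersurface through $x$, the two sides of the hypersurface carry mass $o(r^{n-1})$, and the two halves of a double cone give the two values $u^+$ and $u^-$.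

\subsection*{Why the cone potential is finite}
For $v\in C_c^1(\mathbb R^n)$ and $\sigma\in\mathbb S^{n-1}$ we have $\int_{\mathbb R}\sigma\cdot\nabla v(x-t\sigma)\,dt=0$. Fix a unit vector $P_0\in\mathbb R^n$ and an even continuous weight $\omega\ge0$ on the sphere, supported where $\sigma\cdot P_0\neq0$. Put
\[
G(z)=|z|^{1-n}\omega(z/|z|),\qquad h(z)=G(z)\,\frac{z}{z\cdot P_0}.
\]
Then $h$ is even, $\langle h,P_0\rangle=G\ge0$, and in polar coordinates
\[
\int\langle h(x-y),\nabla v(y)\rangle\,dy=\frac12\int_{\mathbb S^{n-1}}\frac{\omega(\sigma)}{\sigma\cdot P_0}\int_{\mathbb R}\sigma\cdot\nabla v(x-t\sigma)\,dt\,d\sigma=0 .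
\]
Suppose now that $u\in C^1(B_3)\cap L^1(B_3)$ has a gradient of constant direction, $\nabla u=P_0|\nabla u|$. Take $\varphi\in C_c^\infty(B_3;[0,1])$ with $\varphi=1$ on $B_2$ and $v=\varphi u$. For $x\in B_1$,
\[
\int G(x-y)\varphi(y)|\nabla u(y)|\,dy=-\int\langle h(x-y),\nabla\varphi(y)\rangle u(y)\,dy\le C\|u\|_{L^1(B_3)},
\]
because $|x-y|\ge1$ where $\nabla\varphi\ne0$. The potential over the cone where $\omega=1$ is bounded by the $L^1$ norm of $u$ alone. The cone has to stay away from $P_0^\perp$: a jump across $P_0^\perp$ has $\mu=P_0\mathcal H^{n-1}\llcorner P_0^\perp$, and $|y|^{1-n}$ is not integrable at $0$ over any open sector of this hyperplane.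

\subsection*{Plan of the proof}
Two things must be replaced in general. Integration along lines is not available for $\mathcal B$, so $h$ will be built on the Fourier side; this is possible because, for $\mathbb C$-elliptic $\mathcal B$, a given $P_0$ lies in the image of $\mathcal B(\xi)$ only for finitely many directions $\xi$ (Section~\ref{sec:algebra}). And the direction of $\mu$ is not constant, only close to $P_0$ on average near most points; this error is absorbed by an energy estimate (Section~\ref{sec:cones}), which is the core of the paper. Section~\ref{sec:poincare} proves the Poincar\'e inequality and carries out the telescoping, Section~\ref{sec:projections} shows that $|\mu|$ does not charge sets with null projections, and Sections~\ref{sec:main}--\ref{sec:necessity} prove the three theorems.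

\section{Conventions and two tools from measure theory}\label{sec:conventions}

If $V=\{0\}$ there is nothing to prove, and the case $n=1$ was settled in Section~\ref{sec:intro}. In Sections~\ref{sec:algebra}--\ref{sec:fine} we assume that $n\ge2$, $N:=\dim V\ge1$, $\mathcal B$ is $\mathbb C$-elliptic and $u\in\mathrm{BV}^{\mathcal B}(\Omega)$. We write $\mu=\mathcal Bu=P|\mu|$ with a Borel function $P$, $|P|=1$, the \emph{polar} of $\mu$, and we extend $\mu$ by zero to $\mathbb R^n$.

The letter $C$ denotes constants that may change from line to line. Balls are open, and $B(x,r)=B_r(x)$. The Fourier transform is $\hat F(\xi)=\int F(x)e^{-ix\cdot\xi}\,dx$, and the inner product of $W$ is extended complex-bilinearly. For a cutoff $\varphi$ the product rule reads $\mathcal B(\varphi u)=\varphi\mu+\mathcal B(\nabla\varphi)u$. ``For $|\mu|$-a.e.\ $x$'' means outside a subset of a Borel $|\mu|$-null set. For a finite measure $\kappa\geq0$, the function $x\mapsto\kappa(B_r(x))$ is lower semicontinuous and $r\mapsto\kappa(B_r(x))$ is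 left-continuous. Hence conditions ``for all $r\le r_0$'' and upper limits as $r\downarrow0$ reduce to rational $r$, and the sets defined below through such quantities, for instance $\Theta_u$, are Borel.

We use two standard facts about a finite Borel measure $\kappa\ge0$ on $\mathbb R^n$.

\emph{Besicovitch differentiation.} If $f\in L^1(\kappa)$, then for $\kappa$-a.e.\ $x$ we have $\kappa(B_r(x))>0$ for all $r>0$ and $\int_{B_r(x)}|f-f(x)|\,d\kappa=o(\kappa(B_r(x)))$ as $r\downarrow0$.

\emph{Density comparison.} Let $s\in\{n-1,n\}$, $t>0$, and let $E$ be a Borel set. If $\limsup_{r\downarrow0}r^{-s}\kappa(B_r(x))\ge t$ on $E$, then $\mathcal H^s(E)\le Ct^{-1}\kappa(E)$. If $\limsup_{r\downarrow0}r^{-s}\kappa(B_r(x))\le t$ on $E$, then $\kappa(E)\le Ct\,\mathcal H^s(E)$. Here $C=C(n)$.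

\section{Two algebraic consequences of $\mathbb C$-ellipticity}\label{sec:algebra}

The hypothesis of $\mathbb C$-ellipticity enters only through the two lemmas of this section. Fix bases of $V$ and $W$. For a set $I$ of $N$ rows let $R_I$ be the map that selects these rows, $\mathcal B_I=R_I\mathcal B$ the corresponding $N\times N$ submatrix of the symbol, and $M_I=\det\mathcal B_I$, a homogeneous polynomial of degree $N$ with real coefficients. $\mathbb C$-ellipticity says that the $M_I$ have no common zero in $\mathbb C^n\setminus\{0\}$. Cramer's rule reads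
\begin{equation}\label{eq:cramer}
M_I(\zeta)\,\mathrm{Id}=\operatorname{adj}(\mathcal B_I(\zeta))\,R_I\,\mathcal B(\zeta),
\end{equation}
and the entries of the adjugate matrix are homogeneous of degree $N-1$.

For $0\ne P_0\in W$ let
\[
\Xi(P_0)=\{\xi\in\mathbb R^n\setminus\{0\}:\ P_0\in\operatorname{Im}\mathcal B(\xi)\}.
\]
By \eqref{eq:scaling}, $\xi\in\Xi(P_0)$ means that a jump across the hyperplane $\xi^\perp$ can have a polar in the direction $P_0$. For the scalar gradient, $\Xi(P_0)=\mathbb RP_0\setminus\{0\}$. For the symmetric gradient and $P_0=\frac12(ab^T+ba^T)$, comparing quadratic forms gives $(v\cdot x)(\xi\cdot x)=(a\cdot x)(b\cdot x)$, so $\xi$ is parallel to $a$ or to $b$. For the Cauchy--Riemann operator the symbol is onto and $\Xi(P_0)=\mathbb R^2\setminus\{0\}$; the next lemma fails for it.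

\begin{lemma}\label{lem:lines}
For $0\ne P_0\in W$ the set $\Xi(P_0)$ is contained in a finite union of lines through $0$.
\end{lemma}

\begin{proof}
We use two facts about the complex projective space $\mathbb P^{n-1}$. The common zero set of a family of homogeneous polynomials is a finite union of irreducible varieties. And a regular function on an irreducible projective variety, that is, a function that near each point is a quotient of two homogeneous polynomials of the same degree with nonvanishing denominator, is constant.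

Let $X=\{[\zeta]\in\mathbb P^{n-1}:P_0\in\operatorname{Im}\mathcal B(\zeta)\}$. Since $\mathcal B(\zeta)$ has rank $N$ for all $\zeta\ne0$, the set $X$ is the common zero set of the $(N+1)$-minors of the matrix $(\mathcal B(\zeta)\,|\,P_0)$, which are homogeneous in $\zeta$. Let $X'$ be an irreducible component of $X$; we show that it is a point. For $[\zeta]\in X'$ let $v(\zeta)$ be the unique solution of $\mathcal B(\zeta)v=P_0$. Then $v(t\zeta)=t^{-1}v(\zeta)$, so the products $\zeta_jv_i(\zeta)$ are functions on $X'$. Near a point of $X'$ choose $I$ with $M_I\ne0$; by \eqref{eq:cramer}, $v=M_I^{-1}\operatorname{adj}(\mathcal B_I)R_IP_0$ there, so $\zeta_jv_i$ is a quotient of two homogeneous polynomials of degree $N$. Hence $\zeta_jv_i(\zeta)=c_{ij}$ is constant on $X'$. As $P_0\ne0$, we have $v\neq0$, so $c_{ij}\ne0$ for some $i,j$. For this $i$ the function $v_i$ has no zero on $X'$, and $\zeta_k=c_{ik}/v_i(\zeta)$ for all $k$. Thus $X'=\{[c_{i1}:\dots:c_{in}]\}$.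

So $X$ is finite. Every $\xi\in\Xi(P_0)$ has $[\xi]\in X$, and two nonzero real vectors that are complex multiples of each other are real multiples of each other.
\end{proof}

The second lemma expresses all derivatives of $u$ of some order $\ell$ as derivatives of $\mathcal Bu$.

\begin{lemma}\label{lem:null}
There are $\ell\ge1$ and homogeneous polynomial maps $L_\alpha:\mathbb R^n\to\mathrm{Lin}(W,V)$ of degree $\ell-1$ such that $\xi^\alpha\,\mathrm{Id}_V=L_\alpha(\xi)\mathcal B(\xi)$ for all $|\alpha|=\ell$.
\end{lemma}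

\begin{proof}
The $M_I$ vanish simultaneously only at $0$, so by the Nullstellensatz the ideal that they generate in $\mathbb C[\zeta]$ contains a power $\zeta_j^k$ of each variable. Every monomial of degree $\ell=nk+N$ is divisible by some $\zeta_j^k$, so $\zeta^\alpha=\sum_Ia_{\alpha I}M_I$ for $|\alpha|=\ell$. Keeping only the homogeneous part of degree $\ell-N$ of $a_{\alpha I}$ and the real parts of its coefficients preserves the identity. By \eqref{eq:cramer}, $L_\alpha=\sum_Ia_{\alpha I}\operatorname{adj}(\mathcal B_I)R_I$ has the required property, and its degree is $(\ell-N)+(N-1)$.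
\end{proof}

\section{A Poincar\'e inequality and limits along cones}\label{sec:poincare}

Let $\mathcal P$ be the space of $V$-valued polynomials of degree less than $\ell$, with $\ell$ as in Lemma~\ref{lem:null}. Polynomials take over the role of the means of Section~\ref{sec:model}, since $\mathcal B$ may annihilate more than constants: the symmetric gradient annihilates $x\mapsto Ax$ for skew $A$. For the Cauchy--Riemann operator no degree suffices, because all powers $z^k$ lie in the kernel. We use repeatedly that $\mathcal P$ is finite-dimensional: for a fixed bounded open set $D_0\neq\emptyset$ and $R>0$, the quantities $\int_{D_0}|p|$, $\sup_{B_R}|p|$ and the largest coefficient of $p$ are equivalent norms on $\mathcal P$.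

An open set $D$ is \emph{star-shaped with respect to a ball $B$} if the segment $[x,y]$ lies in $D$ for all $x\in D$, $y\in B$. A convex open set is star-shaped with respect to every ball that it contains.

\begin{lemma}\label{lem:poincare}
Let $\Lambda\ge1$ and $1\le q<\frac n{n-1}$, and let $D\subset B(c,\Lambda a)$ be open and star-shaped with respect to $B(c,a)$. If $v\in L^1(D;V)$ and $\mathcal Bv$ is a finite measure on $D$, there is $p\in\mathcal P$ with $\mathcal Bp=0$ and
\[
\|v-p\|_{L^q(D)}\le Ca^{1-n+n/q}\,|\mathcal Bv|(D),\qquad C=C(\mathcal B,n,q,\Lambda).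
\]
\end{lemma}

\begin{proof}
Replacing $v$ by $v(c+a\,\cdot)$ multiplies the $L^q$ norm by $a^{-n/q}$ and, by \eqref{eq:scaling}, the total variation by $a^{1-n}$. So we may take $c=0$, $a=1$.

\emph{Step 1: $v$ smooth near $\overline D$.} We represent $v$ by an averaged Taylor formula of order $\ell$ and use Lemma~\ref{lem:null} in the remainder. Let $w\in C_c^\infty(B_1)$ with $\int w=1$. For $x\in D$ and $y\in\operatorname{supp}w$ the segment $[x,y]$ lies in $D$, and
\[
v(x)=\sum_{|\alpha|<\ell}\frac{(x-y)^\alpha}{\alpha!}\partial^\alpha v(y)+\ell\sum_{|\alpha|=\ell}\frac{(x-y)^\alpha}{\alpha!}\int_0^1s^{\ell-1}\partial^\alpha v(x+s(y-x))\,ds .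
\]
Integrate against $w(y)\,dy$. The first sum gives a polynomial $Q\in\mathcal P$. In the second substitute $z=x+s(y-x)$, so that $dy=s^{-n}dz$ and $x-y=(x-z)/s$:
\[
v(x)=Q(x)+\sum_{|\alpha|=\ell}\int K_\alpha(x,z)\,\partial^\alpha v(z)\,dz,
\]
\[
K_\alpha(x,z)=\frac\ell{\alpha!}(x-z)^\alpha k(x,z),\qquad k(x,z)=\int_0^1s^{-n-1}w\Big(x+\frac{z-x}s\Big)ds .
\]
The integrand of $k$ vanishes unless $|z-x|/s<1+\Lambda\le2\Lambda$. Hence $k(x,\cdot)$ is smooth away from $x$, with $|\partial_z^\gamma k(x,z)|\le C\int_{|z-x|/2\Lambda}^\infty s^{-n-1-|\gamma|}ds\le C|x-z|^{-n-|\gamma|}$, and therefore $|\partial_z^\gamma K_\alpha(x,z)|\le C|x-z|^{\ell-n-|\gamma|}$ for $|\gamma|\le\ell-1$. Moreover $K_\alpha(x,\cdot)$ vanishes outside the compact set $\{x+s(y-x):s\in[0,1],\,y\in\operatorname{supp}w\}\subset D$.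

Insert $\partial^\alpha v=L_\alpha(\partial)\mathcal Bv$ and integrate by parts $\ell-1$ times on $\{|z-x|>r\}$. A boundary term on $\{|z-x|=r\}$ carries $j\le\ell-2$ derivatives on $K_\alpha$ and is $O(r^{n-1}r^{\ell-n-j})=O(r)$. Letting $r\to0$,
\[
v(x)-Q(x)=\int_DK(x,z)\,\mathcal Bv(z)\,dz,\qquad|K(x,z)|\le C|x-z|^{1-n}.
\]
Since $q(n-1)<n$, the norms $\|K(\cdot,z)\|_{L^q(D)}$ are bounded uniformly in $z\in D$, and Minkowski's integral inequality gives $\|v-Q\|_{L^q(D)}\le C|\mathcal Bv|(D)$.

\emph{Step 2: general $v$.} Let $\frac12<t<1$. If $y\in\overline D$ and $D\ni y_k\to y$, then $ty=ty_k+(1-t)\frac t{1-t}(y-y_k)$, and $\frac t{1-t}(y-y_k)\in B_1$ for large $k$; so $ty\in D$. Thus $t\overline D$ is a compact subset of $D$. For a mollification $v_\varepsilon$ with $\varepsilon<\operatorname{dist}(t\overline D,\partial D)$, the function $v_\varepsilon(t\,\cdot)$ is smooth near $\overline D$ and $|\mathcal B(v_\varepsilon(t\,\cdot))|(D)=t^{1-n}|\mathcal Bv_\varepsilon|(tD)\le t^{1-n}|\mathcal Bv|(D)$. Step~1 yields polynomials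 $Q_{\varepsilon,t}$, bounded in $L^1(D)$ and hence in $\mathcal P$. Since $v_\varepsilon(t\,\cdot)\to v(t\,\cdot)$ as $\varepsilon\to0$ and $v(t\,\cdot)\to v$ as $t\uparrow1$ in $L^1(D)$, we can pass to the limit along subsequences that converge a.e., and Fatou's lemma gives $\|v-Q\|_{L^q(D)}\le C|\mathcal Bv|(D)$ for some $Q\in\mathcal P$.

\emph{Step 3: $\mathcal Bp=0$.} For $\psi\in C_c^\infty(B_1;W)$ write $\mathcal BQ=\mathcal B(Q-v)+\mathcal Bv$ and move the derivative in the first term to $\psi$:
\[
\Big|\int\langle\mathcal BQ,\psi\rangle\Big|\le C\|\psi\|_{C^1}\|v-Q\|_{L^1(D)}+\|\psi\|_{C^0}|\mathcal Bv|(D)\le C\|\psi\|_{C^1}|\mathcal Bv|(D).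
\]
The supremum of the left side over $\|\psi\|_{C^1}\le1$ is a norm of $\mathcal BQ$ on the finite-dimensional space $\mathcal B(\mathcal P)$. Applying a fixed linear right inverse $\mathcal B(\mathcal P)\to\mathcal P$ of $\mathcal B$, we find $q_0\in\mathcal P$ with $\mathcal Bq_0=\mathcal BQ$ and $\sup_{B_\Lambda}|q_0|\le C|\mathcal Bv|(D)$. Put $p=Q-q_0$.
\end{proof}

We now telescope along a cone. The new point, compared with the scalar gradient, is that the approximating polynomials have higher-order coefficients; these die out by themselves, because halving the scale multiplies a coefficient of degree $j$ by $2^{-j}$.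

\begin{lemma}\label{lem:conelimit}
Let $\mathcal C_+=\{y:\ y\cdot e>|y|\cos\beta\}$ with $e\in\mathbb S^{n-1}$, $0<\beta<\pi/2$, and let $x\in\Omega$, $\rho>0$ satisfy
\[
\int_{B_\rho(x)\cap(x+\mathcal C_+)}|x-y|^{1-n}\,d|\mu|(y)<\infty .
\]
Then there is $z\in V$ with the following property. Let $c>0$ and suppose that for small $r$ there are open sets $D^{(r)}$, star-shaped with respect to a ball of radius $cr$, with
\[
(x+\mathcal C_+)\cap B_r(x)\subset D^{(r)}\subset B_r(x),\qquad|\mu|(D^{(r)})=o(r^{n-1}).
\]
Then $r^{-n}\int_{D^{(r)}}|u-z|^q\to0$ as $r\downarrow0$, for every $1\le q<\frac n{n-1}$.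
\end{lemma}

\begin{proof}
\emph{The value $z$.} Let $D_0=\{y\in\mathcal C_+:\frac14<y\cdot e<1\}$ and $D_k=x+2^{-k}D_0$. These sets are convex, $|y-x|<2^{-k}/\cos\beta$ on $D_k$, and $D_k\subset B_\rho(x)\cap\Omega$ for large $k$. Lemma~\ref{lem:poincare} with $q=1$ gives $p_k\in\mathcal P$ with
\[
\frac1{|D_k|}\int_{D_k}|u-p_k|\le Ca_k,\qquad a_k:=2^{k(n-1)}|\mu|(D_k)\le C\int_{D_k}|x-y|^{1-n}\,d|\mu|(y).
\]
A point $y$ lies in $D_k$ only if $2^{-k-2}<(y-x)\cdot e<2^{-k}$, which holds for at most two $k$; hence $\sum_ka_k<\infty$. Let $q_k(y)=p_k(x+2^{-k}y)$ and $r_k(y)=q_{k+1}(y)-q_k(y/2)=(p_{k+1}-p_k)(x+2^{-k-1}y)$. The set $D_k\cap D_{k+1}$ is the image of $D'=\{y\in\mathcal C_+:\frac12<y\cdot e<1\}$ under $y\mapsto x+2^{-k-1}y$, so $\int_{D'}|r_k|\le C(a_k+a_{k+1})$, and the coefficients of $r_k$ obey the same bound. A coefficient $c_k$ of $q_k$ of degree $j\ge1$ thus satisfies $|c_{k+1}|\le\frac12|c_k|+o(1)$ and tends to $0$. The constant terms have summable increments and converge to some $z\in V$. So $q_k\to z$ uniformly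 on $D_0$, and
\begin{equation}\label{eq:Dk}
\frac1{|D_k|}\int_{D_k}|u-z|\le Ca_k+\sup_{D_0}|q_k-z|\to0 .
\end{equation}

\emph{Spreading $z$.} The set $D^{(r)}$ lies in the ball of radius $2r$ about the center of its ball of radius $cr$, so Lemma~\ref{lem:poincare} applies with $\Lambda=2/c$ and gives $p_r\in\mathcal P$ with $(r^{-n}\int_{D^{(r)}}|u-p_r|^q)^{1/q}\le Cr^{1-n}|\mu|(D^{(r)})\to0$. Choose $k$ with $2^{-k}\le r\cos\beta<2^{-k+1}$. Then $D_k\subset(x+\mathcal C_+)\cap B_r(x)\subset D^{(r)}$ and $|D_k|\ge c'r^n$, so the mean of $|u-p_r|$ over $D_k$ tends to $0$, and by \eqref{eq:Dk} so does the mean of $|p_r-z|$. The map $y\mapsto2^k(y-x)$ sends $D_k$ to $D_0$ and $B_r(x)$ into $B_{2/\cos\beta}$; equivalence of norms on $\mathcal P$ gives $\sup_{B_r(x)}|p_r-z|\to0$.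
\end{proof}

\section{Sets with null projections}\label{sec:projections}

The result of this section is needed twice: it gives the upper bound $|\mu|(B_r(x))\le Mr^{n-1}$ at almost every point, on which the energy estimate relies, and it removes the unrectifiable part of $\Theta_u$.

For $\xi\in\mathbb R^n\setminus\{0\}$ let $\Pi(\xi)$ be the orthogonal projection of $W$ onto $(\operatorname{Im}\mathcal B(\xi))^\perp$. Since $\mathcal B(\xi)$ is injective, $\Pi=\mathrm{Id}-\mathcal B(\mathcal B^*\mathcal B)^{-1}\mathcal B^*$ is smooth on $\mathbb R^n\setminus\{0\}$; it is even and $0$-homogeneous. For a unit vector $P_0\in W$ we have $\Pi(\xi)P_0=0$ exactly when $\xi\in\Xi(P_0)$. On the open set $\mathbb R^n\setminus(\Xi(P_0)\cup\{0\})$ define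
\begin{equation}\label{eq:m}
m(\xi)=\frac{\Pi(\xi)P_0}{|\Pi(\xi)P_0|^2},\qquad\text{so that}\qquad\langle m(\xi),P_0\rangle=1,\quad\langle m(\xi),\mathcal B(\xi)v\rangle=0\ \text{ for }v\in V+iV .
\end{equation}
The function $m$ is smooth, even and $0$-homogeneous. It annihilates the Fourier transform of any $\mathcal Bv$ and reads off the $P_0$-component. For the scalar gradient in the plane, $m(\xi)=\sigma/(\sigma\cdot P_0)$ with $\sigma\perp\xi$, the factor that appeared in Section~\ref{sec:model}.

The idea is to blow up at a point with polar $P_0$ and to project onto a hyperplane $e^\perp$ that avoids $\Xi(P_0)$. The equation then says that the projection of $|\mu|$, a positive measure, is the image under a singular integral operator of an $L^q$ function and of a small measure. Singular integrals are not bounded on measures, but positivity makes up for this.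

\begin{lemma}\label{lem:proj}
Let $Z\subset\Omega$ be Borel with $\mathcal L^{n-1}(\operatorname{pr}_e(Z))=0$ for a.e.\ $e\in\mathbb S^{n-1}$. Then $|\mu|(Z)=0$. In particular $|\mu|\ll\mathcal H^{n-1}$.
\end{lemma}

\begin{proof}
An $\mathcal H^{n-1}$-null set lies in a Borel $\mathcal H^{n-1}$-null set, all of whose projections are null because they are $1$-Lipschitz. So the second assertion follows from the first. Suppose $|\mu|(Z)>0$.

\emph{The point and the hyperplane.} For $|\mu|$-a.e.\ $x_0\in Z$, Besicovitch differentiation gives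
\[
\int_{B_r(x_0)}|P-P(x_0)|\,d|\mu|+|\mu|(B_r(x_0)\setminus Z)=o\big(|\mu|(B_r(x_0))\big).
\]
Also, for $|\mu|$-a.e.\ $x_0$ there are radii $r_j\downarrow0$ with $|\mu|(B_{r_j/2}(x_0))\ge2^{-n-1}|\mu|(B_{r_j}(x_0))>0$. Indeed, if there are none, iterating the opposite inequality gives $|\mu|(B_r(x_0))=O(r^{n+1})$; and the set where $r^{-n}|\mu|(B_r(x))\to0$ is $|\mu|$-null, by density comparison with $s=n$ and $t\downarrow0$ on bounded sets. Fix such an $x_0$ and let $P_0=P(x_0)$. By Lemma~\ref{lem:lines}, a.e.\ $e$ satisfies $e\cdot\xi\ne0$ for all $\xi\in\Xi(P_0)$. Fix such an $e$ for which also $\operatorname{pr}(Z)$ is null, where $\operatorname{pr}=\operatorname{pr}_e$, and let $Y=e^\perp\cong\mathbb R^{n-1}$. Then $m$ is smooth on $Y\setminus\{0\}$. Let $T$ be the operator on $W$-valued functions on $Y$ with $\widehat{Tb}=\langle m,\hat b\rangle$; it maps real functions to real functions because $m$ is real and even. By the Mikhlin--H\"ormander theorem, a multiplier that is smooth and $0$-homogeneous away from $0$ satisfies,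 for $1<q<\infty$, $t>0$ and $b\in C_c^\infty(Y;W)$,
\[
\|Tb\|_{L^q}\le C_q\|b\|_{L^q},\qquad\mathcal L^{n-1}(\{|Tb|>t\})\le Ct^{-1}\|b\|_{L^1}.
\]
(For $n=2$, $m$ is constant on $Y\setminus\{0\}$.)

\emph{Blow-up.} Fix $q\in(1,\frac n{n-1})$, let $p_j$ be given by Lemma~\ref{lem:poincare} on $B_{r_j}(x_0)$, and put
\[
u_j(y)=\frac{r_j^{n-1}}{|\mu|(B_{r_j}(x_0))}\,(u-p_j)(x_0+r_jy),\qquad y\in B_1 .
\]
Then $\|u_j\|_{L^q(B_1)}\le C$. Since $\mathcal Bp_j=0$, \eqref{eq:scaling} gives $\mathcal Bu_j=\mu_j$ with $\mu_j(A)=\mu(x_0+r_jA)/|\mu|(B_{r_j}(x_0))$. With $P_j=P(x_0+r_j\,\cdot)$ and $Z_j=(Z-x_0)/r_j$ we have $\mu_j=P_j|\mu_j|$ and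
\[
|\mu_j|(B_{1/2})\ge2^{-n-1},\qquad\int_{B_1}|P_j-P_0|\,d|\mu_j|\to0,\qquad|\mu_j|(B_1\setminus Z_j)\to0 .
\]

\emph{The projected equation.} Let $\varphi\in C_c^\infty(B_1;[0,1])$ with $\varphi=1$ on $B_{1/2}$, and $g_j=\mathcal B(\nabla\varphi)u_j$. Then
\[
\mathcal B(\varphi u_j)=P_0\,\varphi|\mu_j|+\varphi(P_j-P_0)|\mu_j|+g_j
\]
on $\mathbb R^n$. For $\xi\in Y$ we have $x\cdot\xi=\operatorname{pr}(x)\cdot\xi$, so the Fourier transform of a finite measure at $\xi$ equals that of its image under $\operatorname{pr}$. Pair the Fourier transform of the identity with $m(\xi)$, $\xi\in Y\setminus\{0\}$. By \eqref{eq:m} the left side gives $\langle m,i\mathcal B(\xi)\widehat{\varphi u_j}\rangle=0$, so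
\[
\hat\alpha_j+\langle m,\hat b_j\rangle+\langle m,\hat\gamma_j\rangle=0,\qquad\alpha_j=\operatorname{pr}_\#(\varphi|\mu_j|)\ge0,\quad b_j=\operatorname{pr}_\#(\varphi(P_j-P_0)|\mu_j|),\quad\gamma_j=\operatorname{pr}_\#(g_j\mathcal L^n).
\]
Here $|b_j|(Y)\to0$, and $\gamma_j$ has the density $\int g_j(\,\cdot+te)\,dt$, which is bounded in $L^q(Y)$ by H\"older's inequality on fibers of length at most $2$.

\emph{Contradiction.} For large $j$ we have $|\mu_j|(Z_j\cap B_{1/2})\ge2^{-n-2}$, so there is a compact set $Z_j'\subset Z_j\cap B_{1/2}$ with $|\mu_j|(Z_j')\ge2^{-n-3}$. Its projection is compact and null, so for some $\delta_j<1$ the $\delta_j$-neighborhood $O_j$ of $\operatorname{pr}(Z_j')$ in $Y$ has measure at most $1/j$; also $O_j\subset B_2$. Denote by a tilde the convolution on $Y$ with a nonnegative mollifier supported in $B_{\delta_j}$. The mass that $\alpha_j$ puts on $\operatorname{pr}(Z_j')$ is spread inside $O_j$, so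
\begin{equation}\label{eq:conc}
\int_{O_j}\tilde\alpha_j\ge\alpha_j(\operatorname{pr}(Z_j'))\ge|\mu_j|(Z_j')\ge2^{-n-3}.
\end{equation}
On the other hand $\tilde\alpha_j=v_j+w_j$ with $v_j=-T\tilde\gamma_j$ bounded in $L^q$ and $w_j=-T\tilde b_j$, and $\mathcal L^{n-1}(\{|w_j|>t\})\le Ct^{-1}|b_j|(Y)\to0$ for each $t>0$. Since $\tilde\alpha_j\ge0$, the negative part satisfies $w_j^-\le|v_j|$, so for every ball $B\subset Y$
\[
\int_Bw_j^-\le t\,\mathcal L^{n-1}(B)+\|v_j\|_{L^q}\,\mathcal L^{n-1}(\{|w_j|>t\})^{1-1/q},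
\]
and $w_j^-\to0$ in $L^1(B)$. Let $0\le\psi\in C_c^\infty(Y)$ with $\psi=1$ on $B_2$. The inverse Fourier transform $T^*\psi$ of $m\hat\psi$ is bounded because $\hat\psi\in L^1$, so $|\int w_j\psi|=|\int\langle\tilde b_j,T^*\psi\rangle|\le C|b_j|(Y)\to0$. Hence $\int w_j^+\psi=\int w_j\psi+\int w_j^-\psi\to0$, and $w_j\to0$ in $L^1(B_2)$. Then $\int_{O_j}\tilde\alpha_j\le\|v_j\|_{L^q}\,j^{-(1-1/q)}+\|w_j\|_{L^1(B_2)}\to0$, which contradicts \eqref{eq:conc}.
\end{proof}

\begin{corollary}\label{cor:density}
For $|\mu|$-a.e.\ $x$ we have $\limsup_{r\downarrow0}r^{1-n}|\mu|(B_r(x))<\infty$.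
\end{corollary}

\begin{proof}
By density comparison, the exceptional set has $\mathcal H^{n-1}$ measure at most $Ct^{-1}|\mu|(\Omega)$ for every $t>0$. So it is $\mathcal H^{n-1}$-null, and Lemma~\ref{lem:proj} applies.
\end{proof}

\section{Finite cone potentials}\label{sec:cones}

\begin{proposition}\label{prop:cone}
For $|\mu|$-a.e.\ $x\in\Omega$ there are $e\in\mathbb S^{n-1}$, $\beta\in(0,\pi/2)$ and $\rho>0$ such that
\[
\int_{B_\rho(x)\cap(x+\mathcal C(e,\beta))}|x-y|^{1-n}\,d|\mu|(y)<\infty .
\]
\end{proposition}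

The proof occupies the whole section.

\subsection{The kernels $G$ and $h$}

For a $W$-valued kernel $h$ write $h*F(x)=\int\langle h(x-y),F(y)\rangle\,dy$, and likewise for $W$-valued measures. Given a kernel $G$, define for bounded, measurable, compactly supported real functions $\alpha,\alpha'$ the energy
\[
E(\alpha,\alpha')=\iint G(x-y)\alpha(x)\alpha'(y)\,dx\,dy,\qquad E(\alpha)=E(\alpha,\alpha).
\]

\begin{lemma}\label{lem:kernels}
Let $P_0\in W$ be a unit vector. There are $e\in\mathbb S^{n-1}$, $\beta\in(0,\pi/6)$, $C_m<\infty$ and functions $G:\mathbb R^n\setminus\{0\}\to[0,\infty)$, $h:\mathbb R^n\setminus\{0\}\to W$ that are smooth, even and homogeneous of degree $1-n$, such that: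
\begin{enumerate}
\item[(a)] $\langle h,P_0\rangle=G$, and $G(z)=|z|^{1-n}$ if $\angle(z,\mathbb Re)\le2\beta$;
\item[(b)] $h*\mathcal Bv=0$ a.e.\ for every compactly supported $v\in L^1(\mathbb R^n;V)$ such that $\mathcal Bv$ is a finite measure;
\item[(c)] for bounded, measurable, compactly supported $\alpha,\alpha'$ (real) and $F$ ($W$-valued), $E(\alpha)\geq0$ and
\[
E(\alpha,\alpha')\le E(\alpha)^{1/2}E(\alpha')^{1/2},\qquad\Big|\int(h*F)\,\alpha\Big|\le C_m\,E(|F|)^{1/2}E(\alpha)^{1/2}.
\]
\end{enumerate}
\end{lemma}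

Smoothness and homogeneity give $|G|,|h|\le C|z|^{1-n}$ and $|\nabla G|,|\nabla h|\le C|z|^{-n}$.

\begin{proof}
By Lemma~\ref{lem:lines} the set $\Xi(P_0)\cap\mathbb S^{n-1}$ is finite. Choose $e$ orthogonal to none of its elements, and $\beta\in(0,\pi/6)$ so small that the cone $\Sigma=\{\xi\ne0:|\xi\cdot e|\le|\xi|\sin3\beta\}$ around the hyperplane $e^\perp$ does not meet $\Xi(P_0)$. Let $\omega\in C^\infty(\mathbb S^{n-1};[0,1])$ be even, supported in $\{\angle(\cdot,\mathbb Re)\le3\beta\}$ and equal to $1$ on $\{\angle(\cdot,\mathbb Re)\le2\beta\}$, and put $G(z)=|z|^{1-n}\omega(z/|z|)$.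

\emph{The Fourier transform of $G$.} In polar coordinates, and because $\omega$ is even, $G$ is a superposition of length measures on lines: $\int G\psi=\frac12\int_{\mathbb S^{n-1}}\omega(\sigma)\int_{\mathbb R}\psi(t\sigma)\,dt\,d\sigma$ for Schwartz functions $\psi$. The function $t\mapsto\hat\psi(t\sigma)$ is the one-dimensional Fourier transform of $s\mapsto\int_{\{\xi\cdot\sigma=s\}}\psi\,d\mathcal H^{n-1}$, so Fourier inversion at $s=0$ gives $\int_{\mathbb R}\hat\psi(t\sigma)\,dt=2\pi\int_{\sigma^\perp}\psi\,d\mathcal H^{n-1}$. Finally,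
\[
\int_{\mathbb S^{n-1}}\omega(\sigma)\int_{\sigma^\perp}\psi\,d\mathcal H^{n-1}\,d\sigma=\int_{\mathbb R^n}\frac{\psi(\xi)}{|\xi|}\int_{\mathbb S^{n-1}\cap\xi^\perp}\omega\,d\mathcal H^{n-2}\,d\xi :
\]
both sides are the limit as $\varepsilon\to0$ of $(2\varepsilon)^{-1}\iint\omega(\sigma)\psi(\xi)\mathbf 1_{\{|\sigma\cdot\xi|<\varepsilon\}}\,d\sigma\,d\xi$, integrated first in $\xi$ or first in $\sigma$. In the second order, the band $\{\sigma:|\sigma\cdot\xi|<\varepsilon\}$ has measure at most $C\varepsilon/|\xi|$, and $|\psi|/|\xi|$ is integrable since $n\ge2$, so dominated convergence applies. Combining the three identities,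
\begin{equation}\label{eq:Ghat}
\hat G(\xi)=\frac\pi{|\xi|}\int_{\mathbb S^{n-1}\cap\xi^\perp}\omega\,d\mathcal H^{n-2}\ \ge0 .
\end{equation}
This function is even and $(-1)$-homogeneous, and it is smooth away from $0$, since $\mathbb S^{n-1}\cap\xi^\perp$ is locally the image of a fixed great sphere under a rotation depending smoothly on $\xi$. If $\hat G(\xi)\ne0$, there is a unit vector $\sigma\perp\xi$ at an angle $\phi\le3\beta$ to $\mathbb Re$. Writing $e=\pm\sigma\cos\phi+\sigma'\sin\phi$ with a unit vector $\sigma'$, we get $|\xi\cdot e|\le|\xi|\sin3\beta$. So $\hat G$ vanishes outside $\Sigma$.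

\emph{The kernel $h$.} The function $m$ of \eqref{eq:m} is smooth on an open neighborhood of $\Sigma$; let $C_m=\sup_\Sigma|m|<\infty$. The product $\hat Gm$, extended by zero, is real, even, $(-1)$-homogeneous, smooth away from $0$ and locally integrable. Let $h$ be its inverse Fourier transform. The Fourier transform of a distribution that is homogeneous of degree $a$ and smooth away from $0$ is homogeneous of degree $-n-a$ and smooth away from $0$. So $h$ is real, even, and agrees away from $0$ with a smooth function of degree $1-n$, which is locally integrable. The difference between $h$ and this function is supported at $0$ and homogeneous of degree $1-n$; derivatives of $\delta_0$ have degrees at most $-n$, so the difference vanishes. From $\langle\hat Gm,P_0\rangle=\hat G$ we get (a). For (b), $h*\mathcal Bv$ is a locally integrable function and a tempered distribution with Fourier transform $\hat G\langle m,i\mathcal B(\xi)\hat v\rangle=0$.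

\emph{Energies.} We claim that
\[
E(\alpha,\alpha')=(2\pi)^{-n}\int\hat G\,\hat\alpha'\,\overline{\hat\alpha}\,d\xi,\qquad\int(h*F)\alpha=(2\pi)^{-n}\int\hat G\,\langle m,\hat F\rangle\,\overline{\hat\alpha}\,d\xi .
\]
For functions in $C_c^\infty$ this is Fourier inversion for $G*\alpha'$ and $h*F$, whose transforms are integrable. In general, mollify. The left sides converge by Young's inequality, since the kernels are locally integrable and the mollifications converge in $L^2$ with supports in a fixed ball. The right sides converge by dominated convergence: $\hat G\le C/|\xi|$ is integrable on $B_1$, where the transforms are bounded, and it is bounded outside $B_1$, where the transforms are square integrable. As $\hat G\ge0$, the Cauchy--Schwarz inequality for the measure $\hat G\,d\xi$ gives the first inequality in (c), and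
\[
\Big|\int(h*F)\alpha\Big|\le C_m\Big((2\pi)^{-n}\int\hat G|\hat F|^2\Big)^{1/2}E(\alpha)^{1/2}=C_m\Big(\iint G(x-y)\langle F(x),F(y)\rangle\Big)^{1/2}E(\alpha)^{1/2}.
\]
As $G\ge0$, the double integral is at most $E(|F|)$.
\end{proof}

\subsection{Strategy and localization}

Let $\varphi$ be a cutoff, $\kappa=\varphi|\mu|$ and $f=|P-P_0|$. By (a) and (b),
\[
G*\kappa=h*(\varphi\mu)-h*\big((P-P_0)\kappa\big)=-h*\big(\mathcal B(\nabla\varphi)u\big)-h*\big((P-P_0)\kappa\big).
\]
The first term is bounded where $\varphi$ is locally constant, as in Section~\ref{sec:model}. For the second, the construction gives no pointwise bound of $|h|$ by $G$; what it gives is $|\hat h|\le C_m\hat G$, which is the content of (c). So we integrate against $\kappa$ and obtain, formally, $E(\kappa)\le C+C_mE(f\kappa)^{1/2}E(\kappa)^{1/2}$. If $f\le\varepsilon$ everywhere with $C_m\varepsilon\le\frac12$, then $E(f\kappa)\le\varepsilon^2E(\kappa)$ because $G\geq0$, and the last term is absorbed, provided that $E(\kappa)<\infty$. A bound for $E(\kappa)$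 makes $G*\kappa$ finite $\kappa$-a.e., which is the proposition.

Two difficulties remain. The energy is not known to be finite beforehand, so the measure must be regularized. And $f$ is small only on average over balls centered in a good set $K$. We cannot restrict $\mu$ to $K$, since the restriction need not be of the form $\mathcal Bv$; and near a point $z\notin K$ we know nothing about $\mu$ at scales below $\operatorname{dist}(z,K)$. Both difficulties are met by smearing the mass at $z$ over a ball whose radius is a small multiple of $\operatorname{dist}(z,K)$ plus a parameter $\delta\downarrow0$. This erases the scales that are not controlled, and seen from $K$ it changes directions only by a small angle. The price is that smearing at a variable scale does not commute with $\mathcal B$; the resulting error turns out to be bounded.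

For a unit vector $P_0\in W$ let
\[
A=2\cdot10^{n-1},\qquad\varepsilon=\varepsilon(P_0)=\frac1{2C_mA}.
\]
Finitely many balls $B(P_0,\varepsilon(P_0))$ cover the unit sphere of $W$. So it suffices to fix $P_0$, with $e,\beta,C_m,G,h$ from Lemma~\ref{lem:kernels}, and to treat $|\mu|$-a.e.\ $x$ with $f(x)<\varepsilon$, where $f=|P-P_0|\le2$. By Corollary~\ref{cor:density} and Besicovitch differentiation, for $|\mu|$-a.e.\ such $x$ there are $M\in\mathbb N$ and $r_0\in\{1/k:k\in\mathbb N\}$ with $\operatorname{dist}(x,\mathbb R^n\setminus\Omega)>r_0$ and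
\begin{equation}\label{eq:good}
|\mu|(B_r(x))\le Mr^{n-1},\qquad\int_{B_r(x)}f\,d|\mu|\le\varepsilon\,|\mu|(B_r(x))\qquad(0<r\le r_0).
\end{equation}
For fixed $M,r_0$ the set of all $x$ with these properties is Borel. By inner regularity it is, up to a $|\mu|$-null set, a countable union of compact sets of diameter at most $\rho:=r_0/10$. Let $K\ne\emptyset$ be one of them and fix $x_*\in K$, so that $K\subset\overline B(x_*,\rho)$. We prove the proposition for $|\mu|$-a.e.\ $x\in K$, with these $e,\beta,\rho$. Note that $\varepsilon$ was fixed before $M$, $r_0$ and $K$.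

\subsection{Smearing at a variable scale}

Let $\varphi\in C_c^\infty(B(x_*,4\rho);[0,1])$ with $\varphi=1$ on $B(x_*,2\rho)$, and $\kappa=\varphi|\mu|$. By \eqref{eq:good}, $\kappa(\mathbb R^n)\le M(4\rho)^{n-1}$. Fix $\theta\in(0,\frac1{10}]$ with $2\theta\le\sin\beta$. For $0<\delta<\rho$ let
\[
d(z)=\delta+\theta\operatorname{dist}(z,K),
\]
a $\theta$-Lipschitz function with $d=\delta$ on $K$. Let $0\le\eta\in C_c^\infty(B_1)$ be radial with $\int\eta=1$, put $\eta_s=s^{-n}\eta(\cdot/s)$, and define
\[
\lambda(x)=\int\eta_{d(z)}(x-z)\,d\kappa(z),\quad F(x)=\int\eta_{d(z)}(x-z)P(z)\,d\kappa(z),\quad\tau(x)=\int\eta_{d(z)}(x-z)f(z)\,d\kappa(z).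
\]
Since $d\ge\delta$, these functions are bounded, continuous and compactly supported, so all energies below are finite. Moreover $\int\lambda=\kappa(\mathbb R^n)$ and
\begin{equation}\label{eq:split}
F=P_0\lambda+F_1,\qquad|F_1|\le\tau\le2\lambda .
\end{equation}
\emph{From now on, constants $C,C_1,C_2,C_3$ do not depend on $\delta$ or on the points considered}; they may depend on $n,\mathcal B,u,P_0,M,\rho,\theta,\varphi,\eta$.

To each $z$ we attach a nearby point of $K$. Let $(k_i)$ be a dense sequence in $K$, and let $x_z=k_i$ for the first $i$ with $|z-k_i|<d(z)/\theta$; such $i$ exists since $d(z)/\theta>\operatorname{dist}(z,K)$. The map $z\mapsto x_z$ takes countably many values, each on a Borel set. The next lemma says that $\lambda$ has $(n-1)$-dimensional growth about \emph{every} point, at all scales above $d(z)$, and is flat below. We write $\lambda(B)=\int_B\lambda$.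

\begin{lemma}\label{lem:growth}
Let $z\in\mathbb R^n$ and $r\ge d(z)$. Then
\begin{gather}
\lambda(B_r(z))\le\kappa(B_{4r}(z))\le Cr^{n-1},\label{eq:growth}\\
\int_{|x-z|\le2d(z)}|x-z|^{1-n}\lambda(x)\,dx\le C,\qquad\int_{|x-z|\ge2r}r\,|x-z|^{-n}\lambda(x)\,dx\le C.\label{eq:tails}
\end{gather}
\end{lemma}

\begin{proof}
The mass of $\kappa$ at $y$ reaches $B_r(z)$ only if there is $x$ with $|x-z|<r$ and $|x-y|<d(y)$. Then $d(y)\le d(z)+\theta|y-z|\le r+\theta(r+d(y))$, so $d(y)\le\frac{1+\theta}{1-\theta}r\le2r$ and $|y-z|<3r$. This is the first inequality in \eqref{eq:growth}. Next, $B_{4r}(z)\subset B(x_z,4r+r/\theta)\subset B(x_z,2r/\theta)$. If $2r/\theta\le r_0$, then \eqref{eq:good} at $x_z\in K$ bounds the mass by $M(2r/\theta)^{n-1}$. Otherwise $\kappa(\mathbb R^n)\le Mr_0^{n-1}\le M(2r/\theta)^{n-1}$.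

Let $d=d(z)$ and $|x-z|\le2d$. If $|x-y|<d(y)$, then $|d(y)-d|\le\theta|y-z|\le\theta(d(y)+2d)$, so $\frac12d\le\frac{1-2\theta}{1+\theta}d\le d(y)\le\frac{1+2\theta}{1-\theta}d\le\frac43d$ and $|y-z|<4d$. Hence $\lambda(x)\le Cd^{-n}\kappa(B_{4d}(z))\le C/d$, and the first integral in \eqref{eq:tails} is at most $(C/d)\int_{B_{2d}}|w|^{1-n}dw\le C$. In the second, the annulus $2^kr\le|x-z|<2^{k+1}r$, $k\ge1$, contributes at most $r(2^kr)^{-n}C(2^{k+1}r)^{n-1}\le C2^{-k}$.
\end{proof}

\subsection{The equation: $E(\lambda)$ in terms of $E(\tau)$}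

\begin{lemma}\label{lem:first}
$E(\lambda)\le C_1+C_mE(\tau)^{1/2}E(\lambda)^{1/2}$.
\end{lemma}

\begin{proof}
By Lemma~\ref{lem:kernels}(a) and \eqref{eq:split},
\[
E(\lambda)=\int(h*(P_0\lambda))\lambda=\int(h*F)\lambda-\int(h*F_1)\lambda .
\]
By Lemma~\ref{lem:kernels}(c), $|F_1|\le\tau$ and $G\ge0$, the last integral is at most $C_mE(\tau)^{1/2}E(\lambda)^{1/2}$ in absolute value. It remains to bound $\int(h*F)\lambda$. Let $H(z)=\int h(x-z)\lambda(x)\,dx$, a bounded continuous $W$-valued function. By Fubini's theorem and the evenness of $\eta$, $\int(h*F)\lambda=\int\langle H,F\rangle=\int\langle(\eta_{d(z)}*H)(z),P(z)\rangle\,d\kappa(z)$, and $\int\langle H,P\rangle\,d\kappa=\int(h*(\varphi\mu))\lambda$. Thus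
\[
\int(h*F)\lambda=\int\big\langle(\eta_{d(z)}*H)(z)-H(z),P(z)\big\rangle\,d\kappa(z)+\int(h*(\varphi\mu))\lambda .
\]

\emph{The smearing error.} With $d=d(z)$ we have $(\eta_d*H)(z)-H(z)=\int(\eta_d*h-h)(x-z)\lambda(x)\,dx$, where $\eta_d*h$ is the ordinary convolution. For $|w|\ge2d$ the mean value theorem gives $|\eta_d*h-h|(w)\le Cd|w|^{-n}$. For $|w|\le2d$ we have $|\eta_d*h|(w)\le Cd^{-n}\int_{B_{3d}}|y|^{1-n}dy\le Cd^{1-n}\le C|w|^{1-n}$. By \eqref{eq:tails} with $r=d$, $|(\eta_d*H)(z)-H(z)|\le C$, and the first term is at most $C\kappa(\mathbb R^n)$.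

\emph{The cutoff term.} Let $g=\mathcal B(\nabla\varphi)u\in L^1$. Lemma~\ref{lem:kernels}(b) with $v=\varphi u$ gives $h*(\varphi\mu)=-h*g$ a.e., so the second term equals $-\int\langle H,g\rangle$. If $g(x)\ne0$, then $|x-x_*|\ge2\rho$, so $\operatorname{dist}(x,K)\ge\rho$ and $d(x)\ge\theta\rho$. Splitting the integral that defines $H(x)$ at distance $2d(x)$ from $x$ and using \eqref{eq:tails}, we get $|H(x)|\le C+C(\theta\rho)^{1-n}\kappa(\mathbb R^n)$. The second term is at most $C\|g\|_{L^1}$.
\end{proof}

\subsection{Smallness of the error: $E(\tau)$ in terms of $E(\lambda)$}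

Let $U=G*\tau\ge0$, a continuous function. Then
\begin{equation}\label{eq:Etau}
E(\tau)=\int U\tau=\int f(z)\,(\eta_{d(z)}*U)(z)\,d\kappa(z).
\end{equation}
We would like to replace $f$ by its average $\varepsilon$. This is legitimate on a ball centered in $K$ on which $U$ is nearly constant, and a covering argument needs in addition that the measure be doubling on the balls used. So for each $z$ we go up through the scales and stop at the first doubling scale. Above that scale, $U$ varies by a bounded amount because $G$ is smooth. Below it, the mass grows by a factor larger than $A=2\cdot10^{n-1}$ whenever the radius grows by the factor $10$, so the contributions of these scales to the potential form a geometric series.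

\begin{lemma}\label{lem:second}
$E(\tau)^{1/2}\le\varepsilon A\,E(\lambda)^{1/2}+C_2$.
\end{lemma}

\begin{proof}
\emph{Stopping scale.} For $z\in\operatorname{supp}\kappa$ write $d=d(z)$ and put, for $j\ge0$,
\[
s_j=10^j\cdot\frac{2d}\theta,\qquad a_j=|\mu|(B(x_z,s_j)).
\]
Then $|z-x_z|<s_0/2$ and $d\le s_0/20$. Let $\mathcal D$ be the set of $z$ for which there is $j\ge0$ with $s_{j+1}\le\rho$ and $a_{j+1}\le Aa_j$. For $z\in\mathcal D$ let $j(z)$ be the smallest such $j$, and put $R_z=s_{j(z)}$ and $\underline U(z)=\inf_{B(x_z,2R_z)}U$. These objects are Borel in $z$: on a Borel set where $x_z$ is constant, $a_j$ is a monotone function of the continuous function $s_j$, and $\underline U$ is a monotone function of $R_z$.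

\emph{Step 1: scales without doubling.} We have $(\eta_d*U)(z)=\int(\eta_d*G)(z-y)\tau(y)\,dy$, and $(\eta_d*G)(w)\le C(d+|w|)^{1-n}$: the bound is $Cd^{1-n}$ for $|w|\le2d$, as in the previous proof, and $C(|w|/2)^{1-n}$ for $|w|\ge2d$. We claim:
\begin{equation}\label{eq:near}
\text{if }s_k\le\rho\text{ and }a_{i+1}>Aa_i\text{ for }0\le i<k,\text{ then }\int_{|y-z|<s_{k+1}}(\eta_d*G)(z-y)\tau(y)\,dy\le C .
\end{equation}
Splitting into $B_{s_0}(z)$ and the annuli $s_j\le|y-z|<s_{j+1}$ and using $\tau\le2\lambda$, we bound the integral by a constant times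
\[
d^{1-n}\lambda(B_{s_0}(z))+\sum_{j=0}^ks_j^{1-n}\lambda(B_{s_{j+1}}(z)).
\]
By \eqref{eq:growth} every single term is at most $C$; we use this for the first term and for $j\in\{k-1,k\}$. For $j\le k-2$, \eqref{eq:growth} and $4s_{j+1}+s_0/2\le s_{j+2}$ give $\lambda(B_{s_{j+1}}(z))\le\kappa(B_{4s_{j+1}}(z))\le a_{j+2}\le A^{-(k-j-2)}a_k$, and $a_k\le Ms_k^{n-1}$ by \eqref{eq:good}. Since $s_k=10^{k-j}s_j$, the $j$-th term is at most
\[
M\,10^{(n-1)(k-j)}A^{-(k-j-2)}=M\,10^{2(n-1)}\,2^{-(k-j-2)},
\]
and these numbers have a bounded sum.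

\emph{Step 2: $(\eta_d*U)(z)\le C$ for $z\notin\mathcal D$.} If $s_0>\rho$, then $d>\theta\rho/2$ and $(\eta_d*U)(z)\le Cd^{1-n}\int\tau\le C$. Otherwise let $k$ be maximal with $s_k\le\rho$. For $i<k$ we have $s_{i+1}\le\rho$, hence $a_{i+1}>Aa_i$ as $z\notin\mathcal D$. So \eqref{eq:near} bounds the part $|y-z|<s_{k+1}$, and since $s_{k+1}>\rho$ the rest is at most $C\rho^{1-n}\int\tau\le C$.

\emph{Step 3: $(\eta_d*U)(z)\le\underline U(z)+C$ for $z\in\mathcal D$.} Let $R=R_z$. By minimality of $j(z)$, \eqref{eq:near} applies with $k=j(z)$ and bounds the part $|y-z|<10R$. Let $x\in B(x_z,2R)$, so $|x-z|<3R$, and let $|y-z|\ge10R$. For $|v|<d\le R$ the segment from $z-y-v$ to $x-y$ has length at most $4R$ and lies within $3R$ of $z-y$, so it stays at distance at least $\frac12|y-z|$ from $0$. Hence $|(\eta_d*G)(z-y)-G(x-y)|\le CR|y-z|^{-n}$. As $G,\tau\ge0$ and $\tau\le2\lambda$, the second bound in \eqref{eq:tails} with $r=5R$ shows that the part $|y-z|\ge10R$ is at most $U(x)+C$. Take the infimum over $x$.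

\emph{Step 4: covering the level sets.} For $t\geq0$ let $\mathcal D_t=\{z\in\mathcal D:\underline U(z)>t\}$. Vitali's covering lemma says that a family of balls of bounded radii contains a countable disjoint subfamily whose fivefold enlargements cover all balls of the family. Apply it to $\{B(x_z,2R_z)\}_{z\in\mathcal D_t}$, which covers $\mathcal D_t$ since $|z-x_z|<R_z$. We obtain points $z_i\in\mathcal D_t$ such that, with $x_i=x_{z_i}\in K$ and $R_i=R_{z_i}$, the balls $B(x_i,2R_i)$ are disjoint and the balls $B(x_i,10R_i)$ cover $\mathcal D_t$. Since $10R_i\le\rho$, \eqref{eq:good} and the doubling property at the stopping scale give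
\[
\int_{\mathcal D_t}f\,d\kappa\le\sum_i\int_{B(x_i,10R_i)}f\,d|\mu|\le\varepsilon\sum_i|\mu|(B(x_i,10R_i))\le\varepsilon A\sum_i|\mu|(B(x_i,R_i)).
\]
On $B(x_i,R_i)\subset B(x_*,2\rho)$ we have $\kappa=|\mu|$. For $y$ in this ball, $d(y)\le\delta+\theta R_i<R_i$, because $\delta\le d(z_i)\le R_i/20$. So the mass of $B(x_i,R_i)$ is smeared inside $B(x_i,2R_i)$, and $|\mu|(B(x_i,R_i))\le\lambda(B(x_i,2R_i))$. The balls $B(x_i,2R_i)$ are disjoint and contained in $\{U>t\}$, since $\underline U(z_i)>t$. Therefore $\int_{\mathcal D_t}f\,d\kappa\le\varepsilon A\int_{\{U>t\}}\lambda$. Integrating over $t\in(0,\infty)$ and using Lemma~\ref{lem:kernels}(c),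
\[
\int_{\mathcal D}f\,\underline U\,d\kappa\le\varepsilon A\int U\lambda=\varepsilon A\,E(\lambda,\tau)\le\varepsilon A\,E(\tau)^{1/2}E(\lambda)^{1/2}.
\]

\emph{Conclusion.} By \eqref{eq:Etau} and Steps 2--4, $E(\tau)\le\varepsilon A\,E(\tau)^{1/2}E(\lambda)^{1/2}+C_2^2$ for some constant $C_2$. If $E(\tau)^{1/2}\le C_2$ we are done; otherwise divide by $E(\tau)^{1/2}$.
\end{proof}

\subsection{Proof of Proposition~\ref{prop:cone}}

Since $C_m\varepsilon A=\frac12$, Lemmas~\ref{lem:first} and \ref{lem:second} give $E(\lambda)\le C_1+\frac12E(\lambda)+C_mC_2E(\lambda)^{1/2}$. As $E(\lambda)<\infty$ for each $\delta$, this implies $E(\lambda)\le C_3$ with $C_3$ independent of $\delta$.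

On $K$ we have $d=\delta$ and $\varphi=1$, so $\lambda\ge\eta_\delta*(|\mu|\llcorner K)$. Using this for one of the two factors in $E(\lambda)$, and $G\ge0$,
\[
C_3\ge\int_K\int\Big[\iint\eta_\delta(x'-x)\,\eta_{d(y)}(y'-y)\,G(x'-y')\,dx'\,dy'\Big]d\kappa(y)\,d|\mu|(x).
\]
Let $x\in K$, $y-x\in\mathcal C(e,\beta)$ and $\delta\le\theta|x-y|/2$. Where the inner integrand does not vanish,
\[
|(x'-y')-(x-y)|\le\delta+d(y)\le2\delta+\theta|x-y|\le2\theta|x-y| .
\]
So the directions of $x'-y'$ and $x-y$ differ by an angle of at most $\arcsin2\theta\le\beta$. Hence $\angle(x'-y',\mathbb Re)\le2\beta$ and $G(x'-y')=|x'-y'|^{1-n}\ge(2|x-y|)^{1-n}$, and the bracket is at least $(2|x-y|)^{1-n}$. Monotone convergence as $\delta\downarrow0$ gives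
\[
\int_K\int_{x+\mathcal C(e,\beta)}|x-y|^{1-n}\varphi(y)\,d|\mu|(y)\,d|\mu|(x)\le2^{n-1}C_3<\infty .
\]
The inner integral is finite for $|\mu|$-a.e.\ $x\in K$, and $\varphi=1$ on $B_\rho(x)\subset B(x_*,2\rho)$. \qed

\section{Blow-ups at almost every point: proof of Theorem~\ref{thm:main}}\label{sec:main}

Let $\mathcal G$ be the set of points at which the conclusion of Proposition~\ref{prop:cone} holds; $|\mu|$-a.e.\ point lies in $\mathcal G$. Throughout, $1\le q<\frac n{n-1}$. We treat the points outside and inside $\Theta_u$ separately.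

\begin{lemma}\label{lem:zero}
If $x\in\mathcal G\setminus\Theta_u$, there is $z\in V$ with $r^{-n}\int_{B_r(x)}|u-z|^q\to0$.
\end{lemma}

\begin{proof}
Here $|\mu|(B_r(x))=o(r^{n-1})$. Apply Lemma~\ref{lem:conelimit} with the half $\{y\cdot e>|y|\cos\beta\}$ of the double cone $\mathcal C(e,\beta)$ and $D^{(r)}=B_r(x)$.
\end{proof}

By a \emph{$C^1$ graph} we mean a set $\Gamma=\{y'+\gamma_0(y')e_0:y'\in B'\}$, where $e_0$ is a unit vector, $B'$ an open ball in $e_0^\perp$, and $\gamma_0\in C^1(B')$ has bounded gradient. Such a set is Borel, $\mathcal L^n$-null and has finite $\mathcal H^{n-1}$ measure, and every $C^1$ hypersurface is a countable union of $C^1$ graphs. A Borel set $\mathcal U$ is \emph{purely $(n-1)$-unrectifiable} if $\mathcal H^{n-1}(\mathcal U\cap\Gamma)=0$ for every $C^1$ graph $\Gamma$; it is equivalent to use Lipschitz images of $\mathbb R^{n-1}$, since these are covered by countably many $C^1$ graphs up to an $\mathcal H^{n-1}$-null set. The Besicovitch--Federer projection theorem states that a purely $(n-1)$-unrectifiable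 Borel set $\mathcal U$ with $\mathcal H^{n-1}(\mathcal U)<\infty$ has $\mathcal L^{n-1}(\operatorname{pr}_e(\mathcal U))=0$ for a.e.\ $e\in\mathbb S^{n-1}$.

\begin{lemma}\label{lem:cover}
\begin{enumerate}
\item[(a)] A Borel subset of $\Theta_u$ is $|\mu|$-null if and only if it is $\mathcal H^{n-1}$-null.
\item[(b)] There are $C^1$ graphs $\Gamma_1,\Gamma_2,\dots$ with $|\mu|(\Theta_u\setminus\bigcup_k\Gamma_k)=0$.
\item[(c)] If $\Gamma$ is a $C^1$ graph, then for $\mathcal H^{n-1}$-a.e., and hence for $|\mu|$-a.e., $x\in\Gamma\cap\Omega$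
\begin{equation}\label{eq:offgraph}
|\mu|(B_r(x)\setminus\Gamma)=o(r^{n-1}).
\end{equation}
\end{enumerate}
\end{lemma}

\begin{proof}
Write $\Theta_u=\bigcup_i\Theta_i$ with the Borel sets $\Theta_i=\{\limsup_{r\downarrow0}r^{1-n}|\mu|(B_r(x))>1/i\}$. By density comparison, $\mathcal H^{n-1}(E)\le Ci|\mu|(E)$ for Borel $E\subset\Theta_i$. Together with Lemma~\ref{lem:proj} this gives (a), and it shows $\mathcal H^{n-1}(\Theta_i)<\infty$.

(b) Fix $i$. The supremum of $\mathcal H^{n-1}(\Theta_i\cap\bigcup\mathcal F)$ over countable families $\mathcal F$ of $C^1$ graphs is finite and is attained by the union $\mathcal F_i$ of a maximizing sequence. By maximality, $\mathcal U_i=\Theta_i\setminus\bigcup\mathcal F_i$ is purely unrectifiable. By the projection theorem and Lemma~\ref{lem:proj}, $|\mu|(\mathcal U_i)=0$. Enumerate $\bigcup_i\mathcal F_i$.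

(c) The measure $\kappa=|\mu|\llcorner(\Omega\setminus\Gamma)$ vanishes on $\Gamma$. By density comparison, for each $t>0$ the set of $x\in\Gamma$ with $\limsup_{r\downarrow0}r^{1-n}\kappa(B_r(x))\ge t$ has $\mathcal H^{n-1}$ measure at most $Ct^{-1}\kappa(\Gamma)=0$.
\end{proof}

\begin{figure}[ht]
\centering
\begin{tikzpicture}[scale=1.1]
\begin{scope}
\clip (0,0) circle (2);
\fill[gray!25] (0,0) -- (40:3) -- (62:3) -- cycle;
\fill[gray!25] (0,0) -- (220:3) -- (242:3) -- cycle;
\draw[dashed] (-2,0) -- (2,0);
\draw[thick,domain=-2:2,samples=40] plot (\x,{0.07*\x*\x});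
\end{scope}
\draw (0,0) circle (2);
\draw (0,1) circle (0.2);
\draw (0,-1) circle (0.2);
\fill (0,0) circle (1.2pt) node[below right] {$x$};
\draw[->] (0,0) -- (0,0.6) node[left] {$\nu$};
\node at (-1,1.1) {$D_r^+$};
\node at (1,-1.1) {$D_r^-$};
\node[right] at (51:2.1) {$x+\mathcal C_+$};
\node[left] at (231:2.1) {$x-\mathcal C_+$};
\node[right] at (2,0.32) {$\Gamma$};
\end{tikzpicture}
\caption{A $C^1$ graph $\Gamma$ through $x$ with normal $\nu$ cuts the ball $B_r(x)$ into two pieces $D_r^\pm$. Each piece contains one half of a thin double cone (shaded) that is transversal to the tangent plane (dashed), and each is star-shaped with respect to the small ball of radius $r/10$ drawn inside it.}\label{fig:sides}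
\end{figure}

\begin{lemma}\label{lem:sides}
Let $\Gamma$ be a $C^1$ graph, let $x\in\Gamma\cap\mathcal G$ satisfy \eqref{eq:offgraph}, and let $\nu$ be a unit normal to $\Gamma$ at $x$. Then there are $u^+,u^-\in V$ with $r^{-n}\int_{B_r^\pm(x,\nu)}|u-u^\pm|^q\to0$.
\end{lemma}

\begin{proof}
The half-balls themselves may contain a large part of $\Gamma$, and with it mass of order $r^{n-1}$; so we work first with the two sides of $\Gamma$ (Figure~\ref{fig:sides}). Write $y-x=y'+y_n\nu$ with $y'\perp\nu$. By the implicit function theorem, near $x$ the set $\Gamma$ is given by $y_n=\gamma(y')$ with $\gamma\in C^1$, $\gamma(0)=0$, $\nabla\gamma(0)=0$. Let $L_r$ be the Lipschitz constant of $\gamma$ on $\{|y'|<r\}$; then $L_r\to0$ and $|\gamma(y')|\le L_r|y'|$ for $|y'|<r$. Put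
\[
D_r^\pm=\{y\in B_r(x):\ \pm(y_n-\gamma(y'))>0\}.
\]
By \eqref{eq:offgraph}, $|\mu|(D_r^\pm)=o(r^{n-1})$.

\emph{Star-shapedness.} Let $L=L_r\le\frac1{100}$, $y\in D_r^+$ and $c\in B(x+\frac r2\nu,\frac r{10})$, so $c_n>0.4r$. The segment $[y,c]$ lies in $B_r(x)$ by convexity; we show that it lies above the graph. If $y_n\le c_n-2Lr$, then, since $|c'-y'|<2r$, for $s\in[0,1]$
\[
y_n+s(c_n-y_n)\ge y_n+2sLr>\gamma(y')+sL|c'-y'|\ge\gamma(y'+s(c'-y')).
\]
If $y_n>c_n-2Lr$, then $y_n$ and $c_n$ exceed $0.3r$, so all heights on the segment exceed $0.3r>Lr\ge|\gamma|$. Thus $D_r^+$ is star-shaped with respect to $B(x+\frac r2\nu,\frac r{10})$. Replacing $(\nu,\gamma)$ by $(-\nu,-\gamma)$ gives the same for $D_r^-$ and $B(x-\frac r2\nu,\frac r{10})$.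

\emph{Cones.} The double cone $\mathcal C$ provided by Proposition~\ref{prop:cone} at $x$ is open and symmetric, so it contains a unit vector $e'$ with $e'\cdot\nu>0$. A thin circular open cone $\mathcal C_+$ about $e'$ satisfies $\pm\mathcal C_+\subset\mathcal C$ and $w\cdot\nu\ge c_0|w|$ for $w\in\mathcal C_+$, with some $c_0>0$. If $L_r<c_0$ and $y\in(x\pm\mathcal C_+)\cap B_r(x)$, then $\pm y_n\ge c_0|y-x|>|\gamma(y')|$, so $y\in D_r^\pm$. Lemma~\ref{lem:conelimit}, applied to $\mathcal C_+$ with $D_r^+$ and to $-\mathcal C_+$ with $D_r^-$, yields $u^\pm\in V$ with $r^{-n}\int_{D_r^\pm}|u-u^\pm|^q\to0$.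

\emph{Half-balls.} The set $E_r=B_r^+(x,\nu)\setminus D_r^+$ lies in the slab $\{|y_n|\le L_rr\}$, so $|E_r|=o(r^n)$, and $E_r\subset D_r^-\cup\Gamma$. Therefore
\[
\int_{B_r^+(x,\nu)}|u-u^+|^q\le\int_{D_r^+}|u-u^+|^q+2^{q-1}\int_{D_r^-}|u-u^-|^q+2^{q-1}|u^+-u^-|^q|E_r|=o(r^n).
\]
Exchanging the signs gives the statement for $B_r^-(x,\nu)$.
\end{proof}

\begin{proof}[Proof of Theorem~\ref{thm:main}]
By Proposition~\ref{prop:cone} and Lemma~\ref{lem:cover}(b),(c), $|\mu|$-a.e.\ $x\in\Omega$ lies in $\mathcal G$ and satisfies one of two alternatives: $x\notin\Theta_u$, or $x$ lies on some $\Gamma_k$ and \eqref{eq:offgraph} holds for $\Gamma_k$. In the first case $x\notin S_u$ by Lemma~\ref{lem:zero}. In the second case Lemma~\ref{lem:sides} gives $u^\pm$. If $u^+\ne u^-$, then $x\in J_u$. If $u^+=u^-$, then $x\notin S_u$, since the two half-balls fill $B_r(x)$ up to a null set. In no case is $x\in S_u\setminus J_u$.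
\end{proof}

\section{The jump part: proof of Theorem~\ref{thm:fine}}\label{sec:fine}

Part 1 is Lemma~\ref{lem:proj} and part 2 is Proposition~\ref{prop:cone}. Part 4 is contained in the proof of Theorem~\ref{thm:main}: at $|\mu|$-a.e.\ point the limits found there hold with the exponent $q$, and they are the limits in the definitions because the $L^1$ limit of the blow-ups is unique. It remains to prove part 3. Let $\omega_{n-1}=\mathcal H^{n-1}(\nu^\perp\cap B_1)$ be the volume of the unit ball of $\mathbb R^{n-1}$.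

\emph{The inclusion $J_u\subset\Theta_u$.} Let $x\in J_u$. The blow-ups $u_{x,r}$ converge in $L^1(B_1)$ to a step function, and the total variation $|\mathcal Bv|(B_1)$ is lower semicontinuous under $L^1$ convergence, being a supremum of $L^1$-continuous functionals. By \eqref{eq:scaling} and ellipticity,
\[
\liminf_{r\downarrow0}r^{1-n}|\mu|(B_r(x))\ge|\mathcal B(\nu)(u^+-u^-)|\,\omega_{n-1}>0 .
\]

\emph{Rectifiability.} By Lemma~\ref{lem:cover}(a),(b), $\mathcal H^{n-1}(\Theta_u\setminus\bigcup_k\Gamma_k)=0$. So $\Theta_u$ and its subset $J_u$ are countably $(n-1)$-rectifiable.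

\emph{The density on a graph.} Fix $\Gamma=\Gamma_k$. By Lemma~\ref{lem:proj} and the Radon--Nikodym theorem, $\mu\llcorner\Gamma=\varrho\,\mathcal H^{n-1}\llcorner\Gamma$ with $\varrho\in L^1(\mathcal H^{n-1}\llcorner\Gamma;W)$. Let $x\in\Gamma$, with $\nu$ and $\gamma$ as in the proof of Lemma~\ref{lem:sides}. For $\psi\in C_c(B_1)$ or $\psi=\mathbf 1_{B_1}$, the area formula and dominated convergence give
\[
r^{1-n}\int_\Gamma\psi\Big(\frac{y-x}r\Big)d\mathcal H^{n-1}(y)=\int_{\nu^\perp\cap B_1}\psi\Big(y'+\frac{\gamma(ry')}r\nu\Big)\sqrt{1+|\nabla\gamma(ry')|^2}\,dy'\to\int_{\nu^\perp}\psi\,d\mathcal H^{n-1}.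
\]
In particular $\mathcal H^{n-1}(\Gamma\cap B_r(x))\le Cr^{n-1}$, so Besicovitch differentiation for $\mathcal H^{n-1}\llcorner\Gamma$ gives $\int_{\Gamma\cap B_r(x)}|\varrho-\varrho(x)|\,d\mathcal H^{n-1}=o(r^{n-1})$ for $\mathcal H^{n-1}$-a.e.\ $x\in\Gamma$. If also \eqref{eq:offgraph} holds, then
\begin{equation}\label{eq:tangent}
\mathcal Bu_{x,r}\overset{*}{\rightharpoonup}\varrho(x)\,\mathcal H^{n-1}\llcorner\nu^\perp\ \text{ in }B_1,\qquad r^{1-n}|\mu|(B_r(x))\to|\varrho(x)|\,\omega_{n-1}.
\end{equation}

\emph{The jump formula.} By Lemma~\ref{lem:cover}(a), $\mathcal H^{n-1}$-a.e.\ point of $\Theta_u$ lies in $\mathcal G$. So at $\mathcal H^{n-1}$-a.e.\ $x\in\Gamma\cap\Theta_u$ both \eqref{eq:tangent} and Lemma~\ref{lem:sides} apply. Then $u_{x,r}\to u^+\mathbf 1_{\{y\cdot\nu>0\}}+u^-\mathbf 1_{\{y\cdot\nu<0\}}$ in $L^1(B_1)$; applying $\mathcal B[D]$ and comparing \eqref{eq:scaling} with \eqref{eq:tangent} gives $\varrho(x)=\mathcal B(\nu)(u^+-u^-)$. Since $x\in\Theta_u$, the second limit in \eqref{eq:tangent} is positive.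 Hence $\varrho(x)\ne0$, $u^+\ne u^-$ and $x\in J_u$. Taking the union over $k$, we get $\mathcal H^{n-1}(\Theta_u\setminus J_u)=0$. So $J_u$ differs from the Borel set $\Theta_u$ by a subset of a Borel set that is null for $\mathcal H^{n-1}$ and for $|\mu|$, and restrictions of these measures to $J_u$ and to $\Theta_u$ agree. The expression $\mathcal B(\nu)(u^+-u^-)$ does not change under $(u^+,u^-,\nu)\mapsto(u^-,u^+,-\nu)$, so it is well defined on $J_u$. The formula for $\mu\llcorner J_u$ holds on each of the disjoint Borel sets $\Theta_u\cap\Gamma_k\setminus\bigcup_{j<k}\Gamma_j$, and these cover $\Theta_u$ up to a set that is null for both measures.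

\emph{The remaining part.} The measure $|\mu|\llcorner(\Omega\setminus J_u)$ vanishes on $S_u$ by Theorem~\ref{thm:main}. Let $E$ be Borel with $\mathcal H^{n-1}(E)<\infty$. Density comparison gives $|\mu|(E\setminus\Theta_u)\le Ct\,\mathcal H^{n-1}(E)$ for all $t>0$, so $|\mu|(E\setminus\Theta_u)=0$; and $|\mu|(\Theta_u\setminus J_u)=0$ as just shown. Hence $|\mu|(E\setminus J_u)=0$, and the same holds for countable unions of such sets $E$. \qed

\section{Necessity of $\mathbb C$-ellipticity: proof of Theorem~\ref{thm:char}}\label{sec:necessity}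

One implication is Theorem~\ref{thm:main}. For the other, let $\mathcal B$ be elliptic but not $\mathbb C$-elliptic: $\mathcal B(\zeta)w=0$ with $0\neq\zeta=\xi+i\eta\in\mathbb C^n$ and $0\ne w\in V+iV$. We transplant the function $1/z$ of Section~\ref{sec:intro}: in the complex variable $s=\zeta\cdot x$, the operator $\mathcal B$ acts on multiples of $w$ like the Cauchy--Riemann operator.

For real $\xi_0\ne0$ the map $\mathcal B(\xi_0)$ is injective on $V+iV$, since it acts separately on real and imaginary parts. Hence $\zeta$ is not a complex multiple of a real vector, that is, $\xi$ and $\eta$ are linearly independent. So $s(x)=\xi\cdot x+i\,\eta\cdot x$ maps $\mathbb R^n$ onto $\mathbb C$, its kernel $L$ has dimension $n-2$, and $s$ restricts to an isomorphism $L^\perp\to\mathbb C$ with Jacobian $J>0$. In particular $1/|s|$ is locally integrable on $\mathbb R^n$. From $\zeta+\bar\zeta=2\xi$ we get $\mathcal B(\bar\zeta)w=2\mathcal B(\xi)w\ne0$. Choose $c\in\{1,i\}$ with $w_0:=\operatorname{Re}(c\,\mathcal B(\bar\zeta)w)\ne0$,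 and put $U=\operatorname{Re}(cw/s)$.

To compute $\mathcal BU$, let $\partial_s,\partial_{\bar s}$ be the Wirtinger derivatives on $\mathbb C$ and $\phi_\varepsilon(s)=\bar s/(|s|^2+\varepsilon^2)$. Then $\partial_{\bar s}\phi_\varepsilon=k_\varepsilon:=\varepsilon^2/(|s|^2+\varepsilon^2)^2$, which equals $\varepsilon^{-2}k_1(s/\varepsilon)$ and has integral $\pi$ over $\mathbb C$. The chain rule $\partial_j(\phi_\varepsilon\circ s)=\zeta_j(\partial_s\phi_\varepsilon)\circ s+\bar\zeta_j(\partial_{\bar s}\phi_\varepsilon)\circ s$ and $\mathcal B(\zeta)w=0$ give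
\[
\mathcal B\operatorname{Re}\big(cw\,\phi_\varepsilon\circ s\big)=\operatorname{Re}\big(c\,\mathcal B(\bar\zeta)w\big)\,k_\varepsilon\circ s=w_0\,k_\varepsilon\circ s .
\]
As $\varepsilon\to0$, $\phi_\varepsilon\circ s\to1/s$ in $L^1_{\mathrm{loc}}$, since $|\phi_\varepsilon|\le1/|s|$. For $\psi\in C_c(\mathbb R^n)$, integrating first over $L^\perp$ shows $\int\psi\,k_\varepsilon\circ s\to(\pi/J)\int_L\psi\,d\mathcal H^{n-2}$. Thus
\[
\mathcal BU=\frac\pi J\,w_0\,\mathcal H^{n-2}\llcorner L .
\]

After a translation, $0\in\Omega$. Let $\varphi\in C_c^\infty(\Omega)$ with $\varphi=1$ on a ball $B_{\rho}$, and $u=\varphi U$. Then $u\in L^1(\Omega;V)$ and $\mathcal Bu=\varphi\,\mathcal BU+\mathcal B(\nabla\varphi)U$ is a finite measure, so $u\in\mathrm{BV}^{\mathcal B}(\Omega)$. Write $cw=a+ib$ and $s=s_1+is_2$; then $U=(s_1a+s_2b)/|s|^2$. Since $(a,b)\ne(0,0)$, the numerator vanishes only for $(s_1,s_2)$ in a proper subspace of $\mathbb R^2$, so $U\ne0$ a.e. For $x\in L$ we have $U(x+ry)=r^{-1}U(y)$. Hence for $x\in L\cap B_\rho$,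 every $\nu$ and small $r$, the mean of $|u|$ over $B_r(x)$ or $B_r^\pm(x,\nu)$ is $r^{-1}$ times the mean of $|U|$ over $B_1$ or $B_1^\pm(0,\nu)$, a positive number. These means tend to infinity, whereas an approximate limit or a one-sided limit would keep them bounded. So $L\cap B_\rho\subset S_u\setminus J_u$, and
\[
|\mathcal Bu|(S_u\setminus J_u)\ge\frac\pi J\,|w_0|\,\mathcal H^{n-2}(L\cap B_\rho)>0 .
\]
This proves Theorem~\ref{thm:char}. \qed

\begin{thebibliography}{9}

\bibitem{ARS}
Adolfo Arroyo-Rabasa and Anna Skorobogatova,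
\emph{A look into some of the fine properties of functions with bounded $\mathcal A$-variation},
arXiv:1911.08474 (2019).

\end{thebibliography}
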